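# Lattices of convex sets that tell $\mathbb Q$ from larger ordered division rings

## 1. Universal theories of $\mathbf{Co}(\mathbb F^n)$: the theorem and what it says

**Theorem 1.** Let $\mathbb F$ be a totally ordered division ring. For a left $\mathbb F$-vector space $V$ let $\mathbf{Co}(V)$ be the lattice of all convex subsets of $V$, including $\emptyset$.

1. For all $n$, $\mathbf{Co}(\mathbb Q^n)$ embeds into $\mathbf{Co}(\mathbb F^n)$. So the universal theory of $\mathbf{Co}(\mathbb F^n)$ is contained in that of $\mathbf{Co}(\mathbb Q^n)$.
2. Let $n\ge 2$. The two universal theories differ if (a) some commutative subfield of $\mathbb F$, with the induced order, satisfies an existential sentence of the language of ordered rings that fails in $\mathbb Q$ (for instance if $\mathbb F=\mathbb R$, or if $\mathbb F$ contains an irrational root of a nonzero polynomial over $\mathbb Q$); or if (b) $\mathbb F$ is non-Archimedean.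
3. Let $n\ge 3$. The two universal theories are equal if and only if $\mathbb F=\mathbb Q$, that is, $\mathbb F$ is its prime field. One universal sentence $\Upsilon_n$, independent of $\mathbb F$, holds in $\mathbf{Co}(\mathbb F^n)$ if and only if $\mathbb F=\mathbb Q$.

In particular, for every $n\ge2$ the lattices $\mathbf{Co}(\mathbb Q^n)$ and $\mathbf{Co}(\mathbb R^n)$ have different universal theories, and the statement "$\mathbf{Co}(\mathbb Q^n)$ and $\mathbf{Co}(\mathbb F^n)$ have the same universal theory for every $\mathbb F$" is true exactly for $n\le 1$.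

The theorem answers a question from Friedrich Wehrung and Marina V. Semenova, "Sublattices of lattices of convex subsets of vector spaces", arXiv:math/0501324 (2005): do $\mathbf{Co}(\mathbb Q^n)$ and $\mathbf{Co}(\mathbb F^n)$ always have the same universal theory? It is recorded with the question that the answer is positive for $n=1$, and that $\mathbf{Co}(\mathbb Q^2)$ and $\mathbf{Co}(\mathbb R^2)$ differ in their full first-order theories. Let us unpack the words.

**Ordered division rings.** A totally ordered division ring is a division ring with a total order such that $x<y$ implies $x+z<y+z$, and $x,y>0$ implies $xy>0$. Multiplication need not commute, so we must watch the side on which scalars stand. Multiplying by a positive element on either side preserves $<$. The characteristic is $0$, so $\mathbb F$ contains $\mathbb Q$ as its prime field, and $\mathbb Q$ is central. It is non-Archimedean if some element exceeds all natural numbers. Example: $\mathbb Q(t)$, where $f/g>0$ means that the leading coefficients of the polynomials $f,g$ have the same sign; here $t$ exceeds every natural number.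 Below, "field" means commutative field, and a subfield of $\mathbb F$ carries the induced order. For $t\in\mathbb F$ the subfield $\mathbb Q(t)$ generated by $t$ is commutative: its elements are quotients of polynomials in $t$ with central coefficients.

**Convex sets.** $X\subseteq V$ is convex if it contains $[x,y]=\{(1-\lambda)x+\lambda y:0\le\lambda\le1\}$ for all $x,y\in X$. A convex set contains all finite convex combinations $\sum\lambda_ix_i$ ($\lambda_i\ge0$, $\sum\lambda_i=1$) of its points. To see this, induct on the number of points and write, for $\lambda_k<1$,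
$$\sum_{i\le k}\lambda_ix_i=(1-\lambda_k)\Big(\sum_{i<k}(1-\lambda_k)^{-1}\lambda_ix_i\Big)+\lambda_kx_k.$$
In $\mathbf{Co}(V)$ the meet is intersection and the join is the convex hull of the union. For nonempty convex $X,Y$ we have $X\vee Y=\bigcup\{[x,y]:x\in X,\ y\in Y\}$: in a convex combination of points of $X\cup Y$, collect the $X$-part and the $Y$-part and divide each, from the left, by its total weight. Iterating, every point of a join of finitely many nonempty convex sets is a convex combination of points taken one from each. We identify a point with its singleton. Example: if $x$ is a point strictly between the points $y$ and $z$, then $x\wedge(y\vee z)=x$, while $(x\wedge y)\vee(x\wedge z)=\emptyset$.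

**Universal theory.** It is the set of true sentences $\forall x_1\cdots\forall x_k\,\varphi$ with $\varphi$ quantifier-free in the language $(\vee,\wedge)$. The distributive law is universal, and the last example shows that it fails in $\mathbf{Co}(\mathbb F^n)$ for $n\ge1$. The negation of a universal sentence is an existential one. A universal sentence passes from a lattice to its sublattices, an existential sentence passes from a sublattice to the larger lattice. So once part 1 is known, the theories differ exactly when some existential sentence is true in $\mathbf{Co}(\mathbb F^n)$ and false in $\mathbf{Co}(\mathbb Q^n)$. We look for such sentences.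

For $n=2$ the notes do not settle whether some $\mathbb F\ne\mathbb Q$ has the same universal theory as $\mathbb Q$. By part 2 such an $\mathbb F$ must be isomorphic to a subfield of $\mathbb R$ all of whose existential sentences hold in $\mathbb Q$; this is checked at the end of Section 10.

## 2. Dimensions zero and one: chains and intervals

For $n=0$ the lattice is the two-element chain $\{\emptyset,\{0\}\}$ for every $\mathbb F$. For $n=1$ the positive answer can be seen by hand.

**Proposition 2.** For every totally ordered division ring $\mathbb F$, $\mathbf{Co}(\mathbb Q^1)$ and $\mathbf{Co}(\mathbb F^1)$ have the same universal theory.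

*Proof.* For $x<y$ in $\mathbb F$, $[x,y]$ is the order interval: if $x\le z\le y$, then $z=x+\lambda(y-x)$ with $\lambda=(z-x)(y-x)^{-1}\in[0,1]$. So $\mathbf{Co}(\mathbb F^1)$ consists of the order-convex subsets of the chain $\mathbb F$. Let $\mathrm{Int}(m)$ be the lattice of order-convex subsets of the chain $\{1<\dots<m\}$. If an infinite chain is cut into nonempty consecutive intervals $B_1<\dots<B_m$, then $J\mapsto\bigcup_{j\in J}B_j$ is a lattice embedding of $\mathrm{Int}(m)$ into the lattice of order-convex subsets: intersections are preserved, and the hull of two nonempty unions of blocks is the union of all blocks from the least index to the greatest.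

Let an existential sentence hold in $\mathbf{Co}(\mathbb F^1)$, with witnesses $X_1,\dots,X_k$. Each nonempty $X_i$ cuts $\mathbb F$ into the part below $X_i$, the part $X_i$, and the part above. The common refinement of these partitions consists of finitely many nonempty intervals $B_1<\dots<B_m$, and each $X_i$ is a union of consecutive blocks. So the witnesses lie in a copy of $\mathrm{Int}(m)$, and the sentence holds in $\mathrm{Int}(m)$. Cutting $\mathbb Q$ into $m$ nonempty intervals shows that it holds in $\mathbf{Co}(\mathbb Q^1)$. The same argument works with $\mathbb F$ and $\mathbb Q$ exchanged. $\square$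

The argument uses that finitely many convex subsets of a line are described by finitely many cuts. In the plane, lines meet, and with lines one can compute.

## 3. Extension of scalars: $\mathbf{Co}(K^n)$ inside $\mathbf{Co}(\mathbb F^n)$

**Lemma 3.** Let $K$ be a subfield of $\mathbb F$. Then $X\mapsto\mathrm{conv}_{\mathbb F}(X)$ is a lattice embedding $\mathbf{Co}(K^n)\to\mathbf{Co}(\mathbb F^n)$ with $\emptyset\mapsto\emptyset$.

*Proof.* Joins are preserved, since both $\mathrm{conv}_{\mathbb F}(X\vee Y)$ and $\mathrm{conv}_{\mathbb F}X\vee\mathrm{conv}_{\mathbb F}Y$ are the $\mathbb F$-hull of $X\cup Y$. Meets are the issue.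

**Step 1: a linear system.** This step reduces the problem for finite sets to solutions of inequalities. Let $A,B\subseteq K^n$ be finite and nonempty. We claim
$$\mathrm{conv}_{\mathbb F}A\cap\mathrm{conv}_{\mathbb F}B\subseteq\mathrm{conv}_{\mathbb F}(\mathrm{conv}_KA\cap\mathrm{conv}_KB).\tag{1}$$
A point on the left is $\sum\lambda_aa=\sum\mu_bb$, where $x=(\lambda,\mu)\in\mathbb F^A\times\mathbb F^B$ satisfies $x\ge0$, $\sum\lambda_a=\sum\mu_b=1$, $\sum\lambda_aa-\sum\mu_bb=0$. Read $x$ as a row: the conditions are $x\ge0$, $xM=d$ with $M,d$ over $K$. Let $S(\mathbb F)$ and $S(K)$ be the sets of solutions over $\mathbb F$ and over $K$.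

**Step 2: $S(\mathbb F)\subseteq\mathrm{conv}_{\mathbb F}S(K)$.** This is the core. We take $x\in S(\mathbb F)$ and induct on the size of $I=\{i:x_i\ne0\}$.

*Case 1: the rows $M_i$ $(i\in I)$ are linearly independent over $K$.* The right $K$-subspace of $\mathbb F$ spanned by $1$ and the $x_i$ has a basis $(e_\omega)$ containing $1$. Write $x_i=\sum_\omega e_\omega x_{i\omega}$ with $x_{i\omega}\in K$. Then $\sum_\omega e_\omega\big(\sum_ix_{i\omega}M_i\big)=d=1\cdot d$, and comparing coefficients gives $\sum_ix_{i\omega}M_i=0$ for $e_\omega\ne1$. By independence these $x_{i\omega}$ vanish. So all $x_i$ lie in $K$, and $x\in S(K)$.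

*Case 2: there is $0\ne z\in K^I$ with $zM=0$* (extend $z$ by zeros). The columns of $M$ for $\sum\lambda_a=1$ and $\sum\mu_b=1$ say that the entries of $z$ in $A$ sum to $0$, and so do those in $B$. So $z$ has positive and negative entries. Put
$$s_+=\min\{x_i(-z_i)^{-1}:z_i<0\}>0,\qquad s_-=\min\{x_iz_i^{-1}:z_i>0\}>0.$$
Then $x+s_+z$ and $x-s_-z$ are $\ge0$, solve the equations, and have smaller support. Let $s=s_++s_-$ and $\lambda=s_-s^{-1}$, so $1-\lambda=s_+s^{-1}$. To write $x=(1-\lambda)(x-s_-z)+\lambda(x+s_+z)$ we need $s_+s^{-1}s_-=s_-s^{-1}s_+$. This is not automatic without commutativity, but it holds: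
$$s_+s^{-1}s_-=(s-s_-)s^{-1}(s-s_+)=s-s_+-s_-+s_-s^{-1}s_+=s_-s^{-1}s_+ .$$
By induction both points lie in $\mathrm{conv}_{\mathbb F}S(K)$, hence so does $x$.

The left-linear map $(\lambda,\mu)\mapsto\sum\lambda_aa$ sends $S(K)$ into $\mathrm{conv}_KA\cap\mathrm{conv}_KB$. So Step 2 gives (1).

**Step 3: arbitrary sets.** Now we pass from finite to arbitrary convex $X,Y\subseteq K^n$. A point of $\mathrm{conv}_{\mathbb F}X\cap\mathrm{conv}_{\mathbb F}Y$ lies in $\mathrm{conv}_{\mathbb F}A\cap\mathrm{conv}_{\mathbb F}B$ for some finite $A\subseteq X$, $B\subseteq Y$. By (1) it lies in $\mathrm{conv}_{\mathbb F}(X\cap Y)$. The other inclusion is clear, so meets are preserved. For injectivity let $k\in K^n\cap\mathrm{conv}_{\mathbb F}X$, say $k\in\mathrm{conv}_{\mathbb F}A$ with $A\subseteq X$ finite. By (1) with $B=\{k\}$, the set $\mathrm{conv}_KA\cap\{k\}$ is nonempty, so $k\in X$. Thus $K^n\cap\mathrm{conv}_{\mathbb F}X=X$. $\square$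

Part 1 of Theorem 1 is the case $K=\mathbb Q$.

## 4. Arithmetic with points in a triangle

Here is what a sensible person tries for $\mathbb R$: express "there is $x$ with $x\cdot x=1+1$" by incidences of points, lines being replaced by segments. We set this up in full, because it will be used.

From here on lattice terms may use a constant $0$, which denotes $\emptyset$. In this section all variables are points of $K^n$, with $K$ an ordered field and $n\ge2$. For a point $p$, "$p\wedge X=0$" means $p\notin X$.

**Definition (Ind).** $\mathrm{Ind}(p_0,\dots,p_r)$ is the set of equations $\bigvee_{i\in A}p_i\wedge\bigvee_{i\notin A}p_i=0$ for $\emptyset\ne A\subsetneq\{0,\dots,r\}$. For points it says that they are affinely independent. Indeed, hulls of disjoint sets of independent points are disjoint. If $\sum\alpha_ip_i=0$, $\sum\alpha_i=0$ and not all $\alpha_i$ are $0$, put $A=\{i:\alpha_i>0\}$; the point $\sum_A\alpha_ip_i/\sum_A\alpha_i=\sum_{A^c}(-\alpha_i)p_i/\sum_{A^c}(-\alpha_i)$ lies in both hulls. Example: three collinear points violate $\mathrm{Ind}$, with the middle one on one side.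

**Frame equations.**
$$\mathrm{Ind}(a,b,c),\quad g\le\Delta:=a\vee b\vee c,\quad g\wedge(a\vee b)=g\wedge(b\vee c)=g\wedge(a\vee c)=0.\tag{2}$$
So $g=\gamma_0a+\gamma_1b+\gamma_2c$ with $\gamma_i>0$, $\sum\gamma_i=1$. For $0\ne x\in K_{\ge0}^3$ let
$$[x]=[x_0:x_1:x_2]=\frac{x_0\gamma_0a+x_1\gamma_1b+x_2\gamma_2c}{x_0\gamma_0+x_1\gamma_1+x_2\gamma_2}.$$
This is a bijection from rays of $K^3_{\ge0}$ onto $\Delta$. The points $a,b,c,g$ are $[1:0:0],[0:1:0],[0:0:1],[1:1:1]$. The segment from $[x]$ to $[y]$ is $\{[\lambda x+\mu y]:\lambda,\mu\ge0\text{ not both }0\}$. When a point lies in two segments, we may scale so that the two vectors describing it are equal.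

**Scalars.** A point $s$ with $s\le a\vee b$, $s\wedge b=0$ is $[1:x:0]$ for a unique $x=\mathrm{val}(s)\in K_{\ge0}$.

**Lemma 4.** Assume (2). In each item, the listed conditions on points force the stated coordinates, and in $\Delta$ there are points satisfying them (in (c), (d): if the stated equation of values holds).

(a) $m_0\le b\vee c,\ g\le a\vee m_0$ force $m_0=[0:1:1]$; $\ m_1\le a\vee c,\ g\le b\vee m_1$ force $m_1=[1:0:1]$; $\ m_2\le a\vee b,\ g\le c\vee m_2$ force $m_2=[1:1:0]$. So $\mathrm{val}(a)=0$ and $\mathrm{val}(m_2)=1$.

(b) Copy. If $\mathrm{val}(s)=y$, then $\delta\le s\vee c$, $\delta\le a\vee m_0$, $\rho\le a\vee c$, $\delta\le\rho\vee b$ force $\delta=[1:y:y]$ and $\rho=\rho_s=[1:0:y]$.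

(c) Addition. If $s,s',s''$ have values $x,y,z$, then $A\le s\vee m_0$, $A\le\rho_{s'}\vee b$, $A\le s''\vee c$ force $A=[1:x+y:y]$ and $z=x+y$.

(d) Multiplication. If $s,s',s''$ have values $x,y,z$, then $f\le m_2\vee c$, $f\le\rho_{s'}\vee b$, $l\le b\vee c$, $f\le a\vee l$, $B\le s\vee c$, $B\le a\vee l$, $B\le\rho_{s''}\vee b$ force $f=[1:1:y]$, $l=[0:1:y]$, $B=[1:x:xy]$ and $z=xy$.

*Proof.* (a) From $(1,1,1)=\lambda(1,0,0)+\mu(0,\xi,\eta)$ we get $\xi=\eta$. The others are alike.

(b) $\delta=(\lambda,\lambda y,\mu)$ has equal last two coordinates, so $\mu=\lambda y$, and $\lambda\ne0$ since $\delta\ne0$. From $\delta=\alpha\rho+\beta b$ the outer coordinates of $\rho$ are in ratio $1:y$.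

(c) $A=(\lambda,\lambda x+\mu,\mu)=(\alpha,\beta,\alpha y)$ gives $\lambda=\alpha$, $\mu=\alpha y$. If $\alpha=0$, then $A=0$, which is excluded. So $A=[1:x+y:y]$. A point of $s''\vee c$ with first coordinate $1$ has second coordinate $z$, so $z=x+y$.

(d) $f=(\varphi,\varphi,\psi)=(\alpha,\beta,\alpha y)$ gives $f=[1:1:y]$ ($\alpha=0$ would give $f=0$). From $f\le a\vee l$ with $l=(0,\cdot,\cdot)$ we get $l=[0:1:y]$. Then $B=(\lambda,\lambda x,\mu)=(\sigma,\tau,\tau y)$ gives $\tau=\lambda x$, $\mu=\lambda xy$, and $\lambda\ne0$. So $B=[1:x:xy]$. The last condition says that the outer coordinates of $B$ are in ratio $1:z$, so $z=xy$.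

Conversely, the points with these coordinates lie in $\Delta$ and satisfy the conditions. $\square$

With variables ranging over points we would be done for $\mathbb R$: the relations $x\cdot x=y$, $1+1=y$ become a finite set of equations solvable by points over $\mathbb R$ and not over $\mathbb Q$. But variables of lattice sentences range over all convex sets. The condition "$x$ is a singleton" says that $x\ne\emptyset$ and that every $y\le x$ is $\emptyset$ or $x$. This contains a universal quantifier; used inside an existential sentence it produces an $\exists\forall$ sentence, which says nothing about the universal theory. If it is dropped, the equations lose their meaning: the set $\{[1:x:0]:1\le x\le2\}$ also satisfies $s\le a\vee b$, $s\wedge b=0$, and it has no value.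

So we need equations and conditions $x\neq0$ which, in $\mathbf{Co}(\mathbb Q^n)$, can only be satisfied by a singleton. A first attempt is to describe $P$ as the crossing of two segments: $P\neq 0$, $P\le Y_i:=b_i\vee b_i'$, $P\wedge b_i=P\wedge b_i'=0$ for $i=1,2$, and $Y_1\wedge Y_2=P$. Two pairs do not suffice. In $\mathbb Q^2$ let
$$b_1=\{-2\}\times[-1,1],\quad b_1'=\{2\}\times[-1,1],\quad b_2=[-1,1]\times\{-2\},\quad b_2'=[-1,1]\times\{2\}.$$
Then $Y_1\cap Y_2=[-1,1]^2=:P$ satisfies everything and is fat. A corner of this square is extreme in $P$ but lies in none of the $\overline{b_i}$ and $\overline{b_i'}$. We shall see that with many pairs this can happen at a given extreme point for at most two indices, and then a count finishes the matter. Two things come first: getting rid of the constant $0$, and some facts about closures.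

## 5. An existential substitute for the empty set

**Definition (system).** Terms are built from variables with $\vee,\wedge,0$. A system is a finite set of equations between terms, with $s\le t$ short for $s\vee t=t$, and of conditions $x\neq0$ for variables $x$. Example: $\{x\ne0,\ y\ne0,\ x\wedge y=0\}$ is solvable in $\mathbf{Co}(\mathbb Q^n)$ exactly if $n\ge1$.

**Lemma 5 (exchange).** Let $\xi=\sum_j\mu_j\eta_j$ be a convex combination over an ordered field, and let $\sum\alpha_j\eta_j=0$, $\sum\alpha_j=0$, not all $\alpha_j=0$. Put $s=\min\{\mu_j/\alpha_j:\alpha_j>0\}$. Then $\xi=\sum_j(\mu_j-s\alpha_j)\eta_j$ is a convex combination in which the coefficient of some $\eta_i$ with $\alpha_i>0$ is $0$.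

*Proof.* Some $\alpha_j$ is positive, so $s\ge0$ is defined. The coefficients are $\ge0$ by the choice of $s$ and sum to $1$. The minimum is attained at some $i$. $\square$

**Lemma 6.** Let $n\ge1$ and let $\Sigma$ be a system. There is an existential sentence $\Sigma_n^*$ in $(\vee,\wedge)$ such that: if $\Sigma$ is solvable in $\mathbf{Co}(K^n)$ for a subfield $K\subseteq\mathbb F$, then $\mathbf{Co}(\mathbb F^n)\models\Sigma_n^*$; and if $\mathbf{Co}(\mathbb Q^n)\models\Sigma_n^*$, then $\Sigma$ is solvable in $\mathbf{Co}(\mathbb Q^n)$.

*Proof.* The plan is to replace $0$ by a variable $o$ and to add a gadget which, in dimension $n$, forces $o$ to be empty. Let $\Sigma_n^*$ say: there exist $o,x',y_0,\dots,y_n$ and values of the variables of $\Sigma$ such that $o$ is below all of them,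
$$x'\le\bigvee_jy_j,\qquad x'\wedge\bigvee_{j\ne i}y_j=o\ \ (0\le i\le n),\qquad x'\ne o,$$
and $\Sigma$ holds with $0$ replaced by $o$.

First claim. In $K^n$ take $o=\emptyset$, for $y_j$ the vertices of a simplex, for $x'$ its barycentre, and a solution of $\Sigma$. So the sentence holds in $\mathbf{Co}(K^n)$, and by Lemma 3 it holds in $\mathbf{Co}(\mathbb F^n)$.

Second claim. It suffices to show $o=\emptyset$. Suppose $\omega\in o$, and pick $\xi\in x'\setminus o$. Since $o\le y_j$, all $y_j$ are nonempty, so $\xi=\sum_{j=0}^n\mu_j\eta_j$ with $\eta_j\in y_j$. The $n+2$ points $\eta_0,\dots,\eta_n,\omega$ of $\mathbb Q^n$ are affinely dependent: $\sum\alpha_j\eta_j+\alpha\omega=0$, $\sum\alpha_j+\alpha=0$, not all coefficients $0$, and we may take $\alpha\le0$. Apply Lemma 5 with $\omega$ having weight $0$ in $\xi$. The vanishing coefficient belongs to some $\eta_i$, because $\omega$ has $\alpha\le0$. So $\xi$ is a convex combination of $\omega$ and the $\eta_j$ with $j\ne i$. As $\omega\in o\subseteq y_j$ for any $j\ne i$, we get $\xi\in x'\wedge\bigvee_{j\ne i}y_j=o$, a contradiction. $\square$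

## 6. Rational convex sets and their real closures

For $X\subseteq\mathbb Q^N$ let $\overline X$ be the closure in $\mathbb R^N$; interiors are also taken in $\mathbb R^N$. Open segments are written $]x,y[$.

**Lemma 7.** Let $X,Y\subseteq\mathbb Q^N$ be convex (over $\mathbb Q$).

* (F1) $\overline X$ is convex over $\mathbb R$, and $\overline{X\vee Y}$ is the closure of the real convex hull of $X\cup Y$.
* (F2) $\mathbb Q^N\cap\operatorname{int}\overline X\subseteq X$.
* (F3) If $X$ lies in no hyperplane, then $\operatorname{int}\overline X\ne\emptyset$.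
* (F4) If $S\subseteq\mathbb R^N$ is nonempty, $C$ is the closed convex hull of $S$, and $y$ is an extreme point of $C$, then $y\in\overline S$.

*Proof.* (F1) If $x_k\to x$, $y_k\to y$ with $x_k,y_k\in X$, and rational $\lambda_k\in[0,1]$ tend to $\lambda$, then $(1-\lambda_k)x_k+\lambda_ky_k\in X$ tends to $(1-\lambda)x+\lambda y$. So $\overline X$ is convex. Hence $\overline{X\vee Y}$ is closed, convex and contains $X\cup Y$, while $X\vee Y$ is contained in the real hull of $X\cup Y$.

(F2) For rational $z\in\operatorname{int}\overline X$ take a simplex with vertices in $\overline X$ and $z$ in its interior. Move the vertices slightly into $X$, keeping $z$ in the interior. The vertices are now rational, so the barycentric coordinates of $z$ are rational and positive, and $z\in X$.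

(F3) $X$ contains $N+1$ affinely independent points, and by (F1) $\overline X$ contains the real simplex they span.

(F4) Suppose the closed ball $\mathcal B$ of radius $\varepsilon>0$ about $y$ misses $S$, and let $\partial\mathcal B$ be its boundary sphere. If $C\cap\partial\mathcal B=\emptyset$, then, $C$ being connected and containing $y$, we get $S\subseteq C\subseteq\mathcal B$, a contradiction. Otherwise $C_0=\mathrm{conv}(C\cap\partial\mathcal B)$ is compact, and $y\notin C_0$, because the extreme point $y$ is not a convex combination of points of $C$ different from $y$. So there is an open half-space $H\ni y$ with $H\cap C_0=\emptyset$. If $z\in C\cap H$ had $|z-y|\ge\varepsilon$, then $[y,z]$ would meet $\partial\mathcal B$ in a point of $C\cap\partial\mathcal B\cap H=\emptyset$. So $C\cap H\subseteq\mathcal B$, hence $S\cap H=\emptyset$. The complement of $H$ is closed and convex, so $C\cap H=\emptyset$, contradicting $y\in C\cap H$. $\square$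

**Lemma 8 (boundedness).** In $\mathbf{Co}(\mathbb Q^N)$, $N\ge1$, if $D\le\bigvee_{j=0}^Nc_j$ and $D\wedge\bigvee_{j\ne i}c_j=0$ for all $i$, then $D$ is bounded.

*Proof.* If some $c_i=\emptyset$, then $D\le\bigvee_{j\ne i}c_j$ and $D=\emptyset$. Otherwise let $\delta\in D$, $\delta=\sum\mu_j\gamma_j$ with $\gamma_j\in c_j$. By hypothesis $\delta$ is in no hull of a proper subset of the $\gamma_j$. So all $\mu_j>0$, and by Lemma 5 the $\gamma_j$ are affinely independent. Thus $\delta$ is interior to the simplex $\Gamma$ with vertices $\gamma_j$. Suppose some $\delta'\in D$ is not. Along $[\delta,\delta']$ the barycentric coordinates are affine functions of the parameter with rational coefficients, all positive at the start and not all positive at the end. At the first parameter where one of them vanishes, which is rational, we have a rational point of a facet of $\Gamma$. It lies in $D$ and in $\bigvee_{j\ne i}c_j$ for some $i$, a contradiction. So $D\subseteq\Gamma$. $\square$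

## 7. Ten crossing segments force a singleton in $\mathbb Q^2$

Polytope means the convex hull of a finite set. Let $\Pi_2(P;c_0,c_1,c_2,b_1,b_1',\dots,b_{10},b_{10}')$ be the following system, with $Y_i:=b_i\vee b_i'$:
$$P\ne0,\quad P\le c_0\vee c_1\vee c_2,\quad P\wedge(c_i\vee c_j)=0\ (i\ne j),$$
$$P\le Y_i,\quad P\wedge b_i=P\wedge b_i'=0,\quad Y_i\wedge Y_j=P\ (i\ne j).$$
The conditions with $c_j$ make $P$ bounded, so that $\overline P$ is the hull of its extreme points. The others say that ten "segments" cross pairwise exactly in $P$.

**Lemma 9.** (i) For each ordered field $K$ and $p\in K^2$ there are polytopes solving $\Pi_2$ in $\mathbf{Co}(K^2)$ with $P=\{p\}$. (ii) In every solution of $\Pi_2$ in $\mathbf{Co}(\mathbb Q^2)$, $P$ is a singleton.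

*Proof.* (i) Take $c_0,c_1,c_2=p+(1,0),\,p+(0,1),\,p+(-1,-1)$, a triangle with barycentre $p$, and $b_i=p+(1,i)$, $b_i'=p-(1,i)$.

(ii) By Lemma 8, $P$ is bounded. All $b_i,b_i'$ are nonempty: if, say, $b_i=\emptyset$, then $P\le b_i'$, so $P=P\wedge b_i'=0$. Suppose $P$ contains two points $p\ne q$.

**Step 1: $P$ is not contained in a line.** The purpose is to get $\operatorname{int}\overline P\neq\emptyset$. Suppose $P\subseteq\ell$, where $\ell$ is the line $pq$, and let $p_0=\frac12(p+q)\in P$. For each $i$ we have $p_0\in[\beta_i,\beta_i']$ with $\beta_i\in b_i$, $\beta_i'\in b_i'$, and $p_0\ne\beta_i,\beta_i'$ because $P$ misses $b_i$ and $b_i'$. So $\beta_i,\beta_i'$ are both on $\ell$ or both off $\ell$.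

Suppose they are on $\ell$ for two indices $i\ne j$. One side of $p_0$ on $\ell$ contains some $\eta_i\in\{\beta_i,\beta_i'\}$ and some $\eta_j\in\{\beta_j,\beta_j'\}$. The one nearer to $p_0$ lies in $Y_i\cap Y_j=P$: if it is $\eta_i$, say, then $\eta_i\in[p_0,\eta_j]\subseteq Y_j$. But $P$ misses $b_i,b_i',b_j,b_j'$, a contradiction.

So for two indices $i\ne j$ (indeed for at least nine) the points are off $\ell$. Then $p_0$ is strictly between $p,q$ and strictly between $\beta_i,\beta_i'$, in two independent directions, so it is interior to $\mathrm{conv}(\beta_i,\beta_i',p,q)\subseteq\overline{Y_i}$; the same holds for $j$. By (F2) all rational points near $p_0$ lie in $Y_i\cap Y_j=P\subseteq\ell$, a contradiction.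

By (F3), $\operatorname{int}\overline P\ne\emptyset$. Moreover
$$\overline P=\overline{Y_i}\cap\overline{Y_j}\qquad(i\ne j).\tag{3}$$
Indeed, let $z$ be in the right side and $p^*\in\operatorname{int}\overline P$. The points of $[z,p^*]$ other than $z$ lie in the open set $\operatorname{int}\overline{Y_i}\cap\operatorname{int}\overline{Y_j}$, so they are limits of rational points of this set. By (F2) these lie in $Y_i\cap Y_j=P$. So $z\in\overline P$.

**Step 2: if $y$ is an extreme point of $\overline P$, then $y\notin\overline{b_i}\cup\overline{b_i'}$ for at most two indices $i$.** This excludes, for three pairs, what happened at the corner of the square in Section 4. Suppose it happens for $i=1,2,3$, after renumbering. By (F1) and (F4) with $S=b_i\cup b_i'$, $y$ is not extreme in $\overline{Y_i}$. So $y\pm u_i\in\overline{Y_i}$ for some $u_i\ne0$. No two $u_i,u_j$ are parallel: otherwise $y\pm\varepsilon u_i\in\overline{Y_i}\cap\overline{Y_j}=\overline P$ for small $\varepsilon>0$, contradicting extremality. Take $p^*\in\operatorname{int}\overline P$ off the lines $y+\mathbb Ru_i$, and linear forms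 $\varphi_i$ with $\varphi_i(u_i)=0$, $\varphi_i(p^*-y)>0$. Since $\overline{Y_i}$ contains the triangle with vertices $y-u_i,\,y+u_i,\,p^*$, all small $w$ with $\varphi_i(w)\ge0$ satisfy $y+w\in\overline{Y_i}$.

The three forms on $\mathbb R^2$ are pairwise nonproportional, so in a nontrivial relation $\sum c_i\varphi_i=0$ all $c_i$ are nonzero. Evaluating at $p^*-y$, where all $\varphi_i$ are positive, we see that the $c_i$ do not all have the same sign. After renumbering, $\varphi_3=\alpha\varphi_1+\beta\varphi_2$ with $\alpha,\beta>0$. Let $w\ne0$ be small with $\varphi_3(w)=0$. Then $\varphi_1(w),\varphi_2(w)$ are nonzero and of opposite signs. So for each of the vectors $\pm w$ we have $\varphi_3=0$ and one of $\varphi_1,\varphi_2$ positive. Hence each of $y\pm w$ lies in $\overline{Y_3}\cap\overline{Y_1}$ or $\overline{Y_3}\cap\overline{Y_2}$, which is $\overline P$ by (3). This contradicts extremality.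

**Step 3: two closed sides share two extreme points.** This is the count. $\overline P$ is compact and convex with nonempty interior, so it is the hull of its extreme points and has at least three, $y_1,y_2,y_3$. By Step 2 at least $10-6=4$ indices $i$ satisfy $y_1,y_2,y_3\in\overline{b_i}\cup\overline{b_i'}$. For each of them, $\overline{b_i}$ or $\overline{b_i'}$ contains two of the $y_r$. There are only three pairs, so there are $i\ne j$, $B\in\{b_i,b_i'\}$, $B'\in\{b_j,b_j'\}$ and $y\ne y'$ among the $y_r$ with $y,y'\in\overline B\cap\overline{B'}$.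

**Step 4: contradiction along the line $L=yy'$.** We first place the sets. $\overline B\cap\operatorname{int}\overline P=\emptyset$: otherwise $\operatorname{int}\overline P$ would contain a point of $B$, and by (F2) this point would lie in $B\cap P=\emptyset$. A line separating $\overline B$ from $\operatorname{int}\overline P$, hence from $\overline P$, contains $y,y'\in\overline B\cap\overline P$, so it is $L$. The same holds for $B'$. Thus, with $L^\pm$ the closed half-planes of $L$ suitably named, $\overline P\subseteq L^+$ and $\overline B,\overline{B'}\subseteq L^-$.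

If $B\not\subseteq L$, take $\beta\in B\setminus L$ and $p^*\in\operatorname{int}\overline P$. They are strictly on opposite sides of $L$, so $]y,y'[\,\subseteq\operatorname{int}\mathrm{conv}(\beta,y,y',p^*)\subseteq\operatorname{int}\overline{Y_i}$. If $B\subseteq L$, then, as $y,y'\in\overline B$, $B$ contains rational points of $L$ arbitrarily close to $y$ and to $y'$. So rational points are dense in $L$, and $B$ contains all rational points of $]y,y'[$. The same alternatives hold for $B'$ and $Y_j$. There are three cases.

* Both $\not\subseteq L$. The open set $\operatorname{int}\overline{Y_i}\cap\operatorname{int}\overline{Y_j}\supseteq\,]y,y'[$ contains rational points outside $L^+$. By (F2) they lie in $Y_i\cap Y_j=P\subseteq L^+$, a contradiction.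
* $B\not\subseteq L$ and $B'\subseteq L$, or vice versa. A rational $z\in\,]y,y'[$ lies in $B'\subseteq Y_j$, and in $Y_i$ by (F2). So $z\in P\cap B'=\emptyset$, a contradiction.
* Both $\subseteq L$. A rational $z\in\,]y,y'[$ lies in $B\cap B'\subseteq Y_i\cap Y_j=P$, contradicting $P\cap B=\emptyset$. $\square$

## 8. Central projection: forcing singletons in every dimension $n\ge2$

**Lemma 10.** For each $n\ge2$ there is a system $\Pi_n(x;\bar u)$ such that (i) for each ordered field $K$ and $p\in K^n$ there is $\bar u$, consisting of polytopes, with $\Pi_n(\{p\};\bar u)$ in $\mathbf{Co}(K^n)$; (ii) if $\Pi_n(x;\bar u)$ holds in $\mathbf{Co}(\mathbb Q^n)$, then $x$ is a singleton. The condition $x\ne0$ is part of $\Pi_n$.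

*Proof.* For $n=2$ this is Lemma 9. Suppose $\Pi_n$ is given. To descend from dimension $n+1$ we look at a solution from a point $\varepsilon$ outside it. Projection from $\varepsilon$ respects joins. It need not respect meets, since two sets may lie one behind the other. New conditions cure this by making each relevant set contain everything of the ambient set $d$ that lies in front of it.

**Step 1: the system $\Pi_{n+1}$.** It has the variables $x,\bar u$ of $\Pi_n$ and new variables $d$, $e_0,\dots,e_{n+1}$, $c_0,\dots,c_{n+1}$. Put $e:=\bigvee e_i$. Its conditions are those of $\Pi_n$ together with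

* $e_i\ne0$, and $\bigvee_{i\in A}e_i\wedge\bigvee_{i\notin A}e_i=0$ for $\emptyset\ne A\subsetneq\{0,\dots,n+1\}$;
* $e\wedge d=0$, and $v\le d$ for each variable $v$ of $\Pi_n$;
* $(e\vee s)\wedge d=s$ for each subterm $s$ of a term of $\Pi_n$;
* $d\le\bigvee_jc_j$, and $d\wedge\bigvee_{j\ne i}c_j=0$ for each $i$.

**Step 2: (i) holds.** We must exhibit solutions over every ordered field $K$. Let $p\in K^{n+1}$ and let $H$ be a hyperplane through $p$. Take a solution of $\Pi_n$ by polytopes in $H\cong K^n$ with $x=\{p\}$, and let $d\subseteq H$ be the hull of the union of the values of all its variables. Let $e_0,\dots,e_{n+1}$ be affinely independent points strictly on one side of $H$. Then $e\cap d=\emptyset$ and the conditions on the $e_i$ hold. All subterms of terms of $\Pi_n$ have values $S\subseteq d$. If $S\ne\emptyset$, a point of $[\varepsilon,\sigma]$ with $\varepsilon\in e$, $\sigma\in S$ that lies in $H$ must equal $\sigma$; so $(e\vee S)\cap d=S$. If $S=\emptyset$, this is $e\cap d=\emptyset$. Finally put $N=n+1$, and let $r\in K$ exceed the absolute values of all coordinates of a finite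 set spanning $d$. Let the $c_j$ be the vertices $(-r,\dots,-r)$ and $(-r,\dots,-r)+2Nr\,\mathbf e_i$ of the simplex $\{z:z_i\ge-r,\ \sum z_i\le Nr\}$, where $\mathbf e_i$ are the unit vectors. It contains $d$ in its interior, so $d$ misses all facets and the last conditions hold. All values are polytopes.

**Step 3: a separating form and the projection.** For (ii), let $E,D$ be the values of $e,d$ in $\mathbf{Co}(\mathbb Q^{n+1})$; we build the map that lowers the dimension. Choose $\varepsilon_i\in e_i$. They are affinely independent, since otherwise the point computed in the definition of $\mathrm{Ind}$ would lie in $\bigvee_Ae_i\wedge\bigvee_{A^c}e_i=0$. So $\operatorname{int}\overline E\ne\emptyset$ by (F3). The set $D\supseteq x\ne\emptyset$ is bounded by Lemma 8. By (F2) a point of $D\cap\operatorname{int}\overline E$ would lie in $D\cap E=\emptyset$; so $D\cap\operatorname{int}\overline E=\emptyset$, and since $\operatorname{int}\overline E$ is open, $\overline D\cap\operatorname{int}\overline E=\emptyset$. By (F1) both sets are convex. So there are a real linear form $f$ and $\kappa\in\mathbb R$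 with $f\ge \kappa$ on $D$ and $f<\kappa$ on $\operatorname{int}\overline E$. Fix any $\varepsilon\in\mathbb Q^{n+1}\cap\operatorname{int}\overline E\subseteq E$. For $\delta\in D$ we have $f(\delta-\varepsilon)\ge \kappa-f(\varepsilon)>0$, and $D$ is bounded, so every sufficiently close rational form $f'$ satisfies $f'(\delta-\varepsilon)>0$ for all $\delta\in D$. Define
$$\theta:D\to\{z\in\mathbb Q^{n+1}:f'(z)=1\}\cong\mathbb Q^n,\qquad\theta(\delta)=\frac{\delta-\varepsilon}{f'(\delta-\varepsilon)} .$$

**Step 4: $\theta$ respects joins.** Let $\delta=\varepsilon+\alpha z$, $\delta'=\varepsilon+\alpha'z'$ with $z=\theta(\delta)$, $z'=\theta(\delta')$, $\alpha,\alpha'>0$. Then $\theta((1-\lambda)\delta+\lambda\delta')=(1-\mu)z+\mu z'$ with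
$$\mu=\frac{\lambda\alpha'}{(1-\lambda)\alpha+\lambda\alpha'},\qquad\text{inverse}\quad\lambda=\frac{\mu\alpha}{(1-\mu)\alpha'+\mu\alpha}.$$
So $\lambda\mapsto\mu$ is a bijection of $[0,1]\cap\mathbb Q$ onto itself, and $\theta$ maps segments onto segments. Hence it maps convex sets to convex sets, and $\theta(S\vee S')=\theta(S)\vee\theta(S')$ for convex $S,S'\subseteq D$.

**Step 5: $\theta$ respects the relevant meets.** Here the new conditions are used. Suppose $(E\vee S)\cap D=S$ and $(E\vee S')\cap D=S'$. Then $\theta(S\cap S')=\theta(S)\cap\theta(S')$. The inclusion $\subseteq$ is clear. Let $\varepsilon+\alpha z\in S$ and $\varepsilon+\alpha'z\in S'$ with, say, $0<\alpha\le\alpha'$. Then $\varepsilon+\alpha z\in[\varepsilon,\varepsilon+\alpha'z]\cap D\subseteq(E\vee S')\cap D=S'$. So $\varepsilon+\alpha z\in S\cap S'$ and $z\in\theta(S\cap S')$. The case $\alpha'\le\alpha$ is symmetric.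

**Step 6: conclusion.** By induction on subterms, all of which have values $\subseteq D$, the value of each subterm at the $\theta$-images of the variables is the $\theta$-image of its value. So these images satisfy $\Pi_n$ in $\mathbf{Co}(\mathbb Q^n)$, and by the induction hypothesis $\theta(x)$ is a singleton. That is, $x$ lies on a line through $\varepsilon$. This holds for every $\varepsilon\in\mathbb Q^{n+1}\cap\operatorname{int}\overline E$. If $x$ had two points, the line through them would contain this dense subset of a nonempty open set of $\mathbb R^{n+1}$, which is impossible. As $x\ne\emptyset$, $x$ is a singleton. $\square$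

**Proposition 11 (transfer).** Let $n\ge2$ and let $\Phi(p_1,\dots,p_k,X_1,\dots,X_l)$ be a finite set of equations between terms. There is a universal lattice sentence $\upsilon=\upsilon(\Phi,n)$ such that: if $\Phi$ has no solution in $\mathbf{Co}(\mathbb Q^n)$ with all $p_i$ singletons, then $\mathbf{Co}(\mathbb Q^n)\models\upsilon$; if $\Phi$ has a solution in $\mathbf{Co}(K^n)$ with all $p_i$ singletons for some subfield $K\subseteq\mathbb F$, then $\mathbf{Co}(\mathbb F^n)\not\models\upsilon$.

*Proof.* Let $\Sigma=\Phi\cup\bigcup_i\Pi_n(p_i;\bar u_i)$ with disjoint new tuples $\bar u_i$, and let $\upsilon=\neg\Sigma_n^*$. In the first case $\Sigma$ is unsolvable in $\mathbf{Co}(\mathbb Q^n)$ by Lemma 10(ii), so $\Sigma_n^*$ fails there by Lemma 6. In the second case $\Sigma$ is solvable in $\mathbf{Co}(K^n)$ by Lemma 10(i), so $\mathbf{Co}(\mathbb F^n)\models\Sigma_n^*$ by Lemma 6. $\square$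

From now on, lower-case variables in a set of equations $\Phi$ are points, and capitals are sets.

## 9. Existential sentences of ordered rings: part 2(a)

Let an existential sentence of ordered rings hold in the subfield $K\subseteq\mathbb F$ and fail in $\mathbb Q$. We turn it into equations between points.

**Step 1: from the sentence to relations among nonnegative elements.** The aim is a form that Lemma 4 can read. Bring the matrix to disjunctive normal form with atoms $h=0$ and $h>0$, replace $h\ne0$ by ($h>0$ or $-h>0$) and $h\not>0$ by ($h=0$ or $-h>0$), and distribute. Some disjunct, a finite system $f_r=0$, $h_s>0$ of polynomial conditions over $\mathbb Z$, is solvable in $K$ and not in $\mathbb Q$. Substitute $x=x^+-x^-$ with $x^\pm\ge0$ for each variable, and write each polynomial as a difference $k-k'$ of polynomials with nonnegative integer coefficients. Then $f_r=0$ becomes $k_r=k_r'$, and $h_s>0$ becomes $k_s=k_s'+y_s$, $y_s>0$, with a new variable $y_s$. Introduce variables for all intermediate results in the evaluation of $k_r,k_r',k_s,k_s'$ by $+,\cdot$ from $0$, $1$ and the variables;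 an equality is written as $x+0=z$. We get a finite set of relations $x+y=z$, $xy=z$, $x=0$, $x=1$, $x>0$ among nonnegative elements, solvable in $K_{\ge0}$ but not in $\mathbb Q_{\ge0}$.

**Step 2: from relations to points.** Represent each scalar by a point $s$ with $s\le a\vee b$, $s\wedge b=0$. By Lemma 4 the relations become equations among points, where $x=0$ is $s=a$, $x=1$ is $s=m_2$, and $x>0$ is $s\wedge a=0$. Add (2) and the equations for $m_0,m_1,m_2$. The resulting $\Phi$ has a solution by points in $K^n$ for $n\ge2$ (choose any triangle and interior point), and none in $\mathbb Q^n$. Proposition 11 gives part 2(a). $\square$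

For $\mathbb F=\mathbb R$ the relations $x\cdot x=y$, $1+1=y$ suffice. So the answer to the question is no, for every $n\ge2$. If $\mathbb F$ contains an irrational root $\xi$ of a nonzero polynomial over $\mathbb Q$, take $K=\mathbb Q(\xi)$ and the sentence "the minimal polynomial of $\xi$ has a root": this polynomial is irreducible over $\mathbb Q$ of degree greater than $1$, so it has no root in $\mathbb Q$.

## 10. A convex set closed under adding one: part 2(b)

In part 2(a) only points were used. Now a set variable $X$ enters: a lattice inclusion can state a closure property for all elements of $X$ at once. Let $t\in\mathbb F$ exceed all natural numbers, and let $K=\mathbb Q(t)$. Let $\Phi$ consist of (2), the equations for $m_0,m_1$, and, for a point $p$ and a set $X$,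
$$p\le a\vee b,\quad p\wedge b=0,\quad a\le X\le a\vee b,\quad p\wedge X=0,\quad(m_0\vee X)\wedge(m_1\vee b)\le c\vee X .$$

**Step 1: no solution in $\mathbf{Co}(\mathbb Q^n)$ with singletons for the points.** We show that the last inclusion pushes $X$ past every rational value. First, $[1:k:0]\in X$ for all $k\in\mathbb N$, by induction. For $k=0$ this is $a$. If $[1:k:0]\in X$, then $[1:k{+}1:1]$ lies in $m_0\vee X$, as $(1,k,0)+(0,1,1)$, and in $m_1\vee b$, as $(1,0,1)+(k+1)(0,1,0)$. So it lies in $c\vee X$ with $X\subseteq[a,b]$, which forces $[1:k{+}1:0]\in X$. Now $p=[1:x:0]$ with $x\in\mathbb Q_{\ge0}$. For a natural number $k\ge x$ we get $p\in[a,[1:k:0]]\subseteq X$, contradicting $p\wedge X=0$.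

**Step 2: a solution in $\mathbf{Co}(K^n)$.** Here the initial part of finite elements serves. Let $p=[1:t:0]$ and $X=\{[1:x:0]:0\le x\le k\text{ for some }k\in\mathbb N\}$, which is convex and contains neither $b$ nor $p$. An element of $(m_0\vee X)\wedge(m_1\vee b)$ has the form $\lambda(1,x,0)+\mu(0,1,1)$ with $[1:x:0]\in X$, and equal outer coordinates. So $\mu=\lambda\ne0$, and it is $[1:x{+}1:1]\in[c,[1:x{+}1:0]]\subseteq c\vee X$. The other conditions are clear. Proposition 11 gives part 2(b). $\square$

We can now check the remark on $n=2$ from Section 1. Suppose that $n=2$ and the theories agree. By 2(b) $\mathbb F$ is Archimedean. Then $\mathbb Q$ is dense in $\mathbb F$: if $x<y$, take a natural number $k>(y-x)^{-1}$, so that $k(y-x)>1$ and some integer lies strictly between $kx$ and $ky$. So $x\mapsto\sup\{r\in\mathbb Q:r<x\}$ is an order embedding into $\mathbb R$, and it respects sums. It also respects products of positive $x,y$. Indeed, rationals $0<r<x$, $0<s<y$ give $rs<xy$. Conversely, let $q$ be rational with $0<q<xy$. Choose a rational $r$ with $qy^{-1}<r<x$, then $q<ry$, and choose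 a rational $s$ with $r^{-1}q<s<y$; thus $q<rs$. So $\mathbb F$ is isomorphic to a subfield of $\mathbb R$, and by 2(a) all its existential sentences hold in $\mathbb Q$.

## 11. A transcendental number that existential ring sentences cannot see

Let $t\in\mathbb R$ be transcendental and $\mathbb F=\mathbb Q(t)\subset\mathbb R$. Then every existential sentence of ordered rings true in $\mathbb F$ is true in $\mathbb Q$. As in Section 9 it suffices to consider a system $f_r=0$, $h_s>0$ with a solution $(\phi_1(t),\dots,\phi_k(t))$, where the $\phi_i$ are rational functions over $\mathbb Q$. Since $t$ is transcendental, $f_r(\phi_1,\dots,\phi_k)=0$ as rational functions. For a rational $t'$ close to $t$ the denominators do not vanish and, by continuity, $h_s(\phi_1(t'),\dots,\phi_k(t'))>0$. So $(\phi_i(t'))_i$ is a solution in $\mathbb Q$. The same holds for subfields of $\mathbb F$, whose existential sentences are true in $\mathbb F$. As $\mathbb F$ is Archimedean too, part 2 is silent about it.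

The method of Section 10 does not help directly either: there $X$ lay on a segment, and an interval containing two irrational values contains rational ones. The way out is to put the values on a strictly convex curve. If $X$ consists of the points strictly inside a curved arc and of any points whatever of the arc, then $X$ is convex. So one set variable can carry the set of irrational numbers. It remains to find closure conditions, expressible in the lattice, that rule out every rational value over $\mathbb Q$. They come from Euclid's algorithm by subtraction.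

## 12. Subtraction on the conic $x_0x_2=x_1^2$

Work in a frame (2) over an ordered field $K$. For an injective linear map $T$ of $K^3$ with nonnegative entries and $S\subseteq\Delta$ put $T[x]=[Tx]$, $T(S)=\{[Tx]:[x]\in S\}$. Then $T$ is injective on $\Delta$ and maps segments onto segments. Let $\nu(u)=(1,u,u^2)$, $h(x)=x_0x_2-x_1^2$, $\sigma(x_0,x_1,x_2)=(x_2,x_1,x_0)$, and
$$T(x_0,x_1,x_2)=(x_0,\,x_0+x_1,\,x_0+2x_1+x_2),\qquad L(x_0,x_1,x_2)=(x_0+2x_1+x_2,\,x_1+x_2,\,x_2).$$
Direct computation gives $L=\sigma T\sigma$, $h\circ T=h$, $h\circ\sigma=h$, and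
$$T\,\nu(u)=\nu(u+1),\qquad L\,\nu(u)=(1+u)^2\,\nu\!\left(\tfrac u{1+u}\right)\quad(u\ge0).\tag{4}$$
So on the arc of points $[\nu(u)]$ the inverses of $T$ and $L$ act as $u\mapsto u-1$ and $u\mapsto u/(1-u)$. For example, $\frac25\mapsto\frac23\mapsto2\mapsto1$. Consider, for convex $X\subseteq\Delta$,
$$X\cap T(\Delta)\subseteq T(X),\qquad X\cap L(\Delta)\subseteq L(X).\tag{5}$$

**Lemma 12.** (i) If $X$ satisfies (5) and $g\notin X$, then $[\nu(r)]\notin X$ for every positive rational $r$. (ii) The set
$$X_K=\{[x]\in\Delta:h(x)>0\}\cup\{[\nu(u)]:u\in K_{>0}\setminus\mathbb Q\}$$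
is convex, satisfies (5), and does not contain $g$.

*Proof.* (i) Write $r=k/l$ in lowest terms and induct on $k+l$. If $r=1$, then $[\nu(1)]=g\notin X$. If $r>1$, then $\nu(r)=T\nu(r-1)$, so $[\nu(r)]\in T(\Delta)$. If $[\nu(r)]\in X$, then (5) and injectivity of $T$ give $[\nu(r-1)]\in X$, where $r-1=(k-l)/l$ has smaller sum $k$, a contradiction. If $r<1$, put $u=r/(1-r)=k/(l-k)$, so $u/(1+u)=r$ and $[\nu(r)]=[L\nu(u)]\in L(\Delta)$. If $[\nu(r)]\in X$, then (5) and injectivity of $L$ give $[\nu(u)]\in X$, where $u$ has smaller sum $l$, a contradiction.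

(ii) *Convexity.* Let $x,y\in K^3_{\ge0}$ with $h(x),h(y)\ge0$. Then $(x_1y_1)^2\le x_0x_2y_0y_2\le\big(\tfrac{x_0y_2+y_0x_2}2\big)^2$, so $2x_1y_1\le x_0y_2+y_0x_2$. Hence for $\lambda,\mu\ge0$
$$h(\lambda x+\mu y)=\lambda^2h(x)+\mu^2h(y)+\lambda\mu(x_0y_2+y_0x_2-2x_1y_1)\ge\lambda^2h(x)+\mu^2h(y).$$
If $h(x)>0$ or $h(y)>0$, this is positive for $\lambda,\mu>0$. If $x=\nu(u)$, $y=\nu(u')$ with $u\ne u'$, the mixed term is $\lambda\mu(u-u')^2>0$. So all points strictly between two distinct points of $X_K$ have $h>0$ and lie in $X_K$.

*First inclusion of (5).* Let $[y]\in X_K\cap T(\Delta)$, $y=Tx$, $x\in K_{\ge0}^3$. If $h(y)>0$, then $h(x)=h(y)>0$ and $[x]\in X_K$. Otherwise we may scale so that $y=\nu(u)$ with $u\in K_{>0}\setminus\mathbb Q$. Since $T\nu(u-1)=\nu(u)$ is a polynomial identity, $x=\nu(u-1)$. From $x\ge0$ and $u\notin\mathbb Q$ we get $u-1\in K_{>0}\setminus\mathbb Q$, so $[x]\in X_K$.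

*Second inclusion.* Since $h\circ\sigma=h$ and $\sigma\nu(u)=u^2\nu(1/u)$, the set $X_K$ is $\sigma$-invariant, and so is $\Delta$. Apply $\sigma$ to the first inclusion and use $L=\sigma T\sigma$.

Finally, $g=[\nu(1)]$ with $h(g)=0$ and $1\in\mathbb Q$, so $g\notin X_K$. $\square$

It remains to express (5), that is, the maps $T$ and $L$ applied to a set variable, by lattice equations. For this we use a third dimension.

## 13. Projecting a triangle to a screen and back

Let $K$ be an ordered field. A representing vector of $v\in K^n$ is any positive multiple of $(1,v)\in K\oplus K^n$. Points in hulls of points correspond to nonnegative combinations of representing vectors, and points are affinely independent exactly if their representing vectors are linearly independent.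

**Definition (gadget).** It consists of points $v_0,v_1,v_2,w_0,q,q',z$ with
$$\mathrm{Ind}(v_0,v_1,v_2,q),\quad\mathrm{Ind}(w_0,v_1,v_2,q'),\quad z\le q\vee v_0,\quad z\le q'\vee w_0,\quad z\wedge q=z\wedge v_0=z\wedge q'=z\wedge w_0=0.$$
Put $\Lambda=z\vee v_1\vee v_2$ (the screen). For convex $S\le v_0\vee v_1\vee v_2$ and $S'\le w_0\vee v_1\vee v_2$ let $R(S,S')$ be the equation $(q\vee S)\wedge\Lambda=(q'\vee S')\wedge\Lambda$.

So $S$ seen from $q$ and $S'$ seen from $q'$ cast the same image on the screen. Fix representing vectors $\vec v_0,\vec v_1,\vec v_2,\vec w_0$.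

**Lemma 13.** (i) There is $\alpha>0$ in $K$ such that $R(S,S')$ holds if and only if $S'=M(S)$, where $M$ is the bijection from $v_0\vee v_1\vee v_2$ onto $w_0\vee v_1\vee v_2$ induced by
$$x_0\vec v_0+x_1\vec v_1+x_2\vec v_2\mapsto\alpha x_0\vec w_0+x_1\vec v_1+x_2\vec v_2 .$$
(ii) If $n\ge3$, $v_0,v_1,v_2$ are affinely independent, $w_0$ lies in their plane, and $w_0,v_1,v_2$ are affinely independent, then for each $\alpha>0$ in $K$ there are $q,q',z$ satisfying the gadget conditions and realizing this $\alpha$.

For instance, $R(v_1,S')$ means $S'=v_1$, and $R(v_0,S')$ means $S'=w_0$; both are seen at once from the formula. The number $\alpha$ is not determined by the four points $v_0,v_1,v_2,w_0$.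

*Proof.* (i) As $z\in\,]q,v_0[$, we can choose $\vec q$ such that $\vec z:=\vec q+\vec v_0$ represents $z$. Similarly choose $\vec q'$ such that $\vec q'+\vec w_0$ represents $z$, and write $\vec z=\alpha(\vec q'+\vec w_0)$ with $\alpha>0$. Let $x=x_0\vec v_0+x_1\vec v_1+x_2\vec v_2$ with $x_i\ge0$, not all $0$. A common point of $[q,x]$ and $\Lambda$ satisfies
$$\eta\vec q+\zeta x=y_0(\vec q+\vec v_0)+y_1\vec v_1+y_2\vec v_2$$
with nonnegative coefficients, not all zero on either side. By independence of $\vec q,\vec v_0,\vec v_1,\vec v_2$ we get $\eta=y_0=\zeta x_0$, $y_1=\zeta x_1$, $y_2=\zeta x_2$, and so $\zeta\ne0$. Hence there is exactly one such point, $\psi(x)=x_0\vec z+x_1\vec v_1+x_2\vec v_2$. So $(q\vee S)\wedge\Lambda=\psi(S)$, and $\psi$ is a bijection onto $\Lambda$; for $S=\emptyset$ note $q\notin\Lambda$, since a positive multiple of $\vec q$ cannot equal $y_0(\vec q+\vec v_0)+y_1\vec v_1+y_2\vec v_2$. In the same way $(q'\vee S')\wedge\Lambda=\psi'(S')$ with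
$$\psi'(x_0'\vec w_0+x_1'\vec v_1+x_2'\vec v_2)=x_0'(\vec q'+\vec w_0)+x_1'\vec v_1+x_2'\vec v_2=\alpha^{-1}x_0'\vec z+x_1'\vec v_1+x_2'\vec v_2,$$
also a bijection onto $\Lambda$. So $R(S,S')$ holds if and only if $S'=\psi'^{-1}\psi(S)$, and $\psi'^{-1}\psi=M$.

(ii) Since $n\ge3$, choose $z$ off the plane of $v_0,v_1,v_2$. Let $\vec z=N(1,z)$ with $N\in K$ so large that $\vec q:=\vec z-\vec v_0$ and $\vec q':=\alpha^{-1}\vec z-\vec w_0$ have positive first coordinate. They represent points $q,q'$ with $z\in\,]q,v_0[$, $z\in\,]q',w_0[$ and $\vec z=\alpha(\vec q'+\vec w_0)$. The independence conditions hold because $\vec z$ is not in the span of the vectors of the plane. $\square$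

## 14. One sentence for all $\mathbb F\ne\mathbb Q$: part 3

Let $n\ge3$. If $\mathbb F=\mathbb Q$, there is nothing to prove about equality of the theories. We give one set of equations $\Phi$, independent of $\mathbb F$, with no solution in $\mathbf{Co}(\mathbb Q^n)$ having singletons for the point variables, and with such a solution in $\mathbf{Co}(K^n)$, where $K=\mathbb Q(t)\subseteq\mathbb F$ for some $t\in\mathbb F\setminus\mathbb Q$. Replacing $t$ by $-t$ we may take $t>0$.

For $[x]\in\Delta$ take as representing vector the image of $x$ under the injective linear map sending the unit vectors of $K^3$ to $\gamma_0(1,a),\gamma_1(1,b),\gamma_2(1,c)$. So we compute with vectors of $K^3$: $a,b,c$ are the unit vectors and $g=(1,1,1)$. Note that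
$$T:\ a\mapsto g,\ b\mapsto(0,1,2),\ c\mapsto c;\qquad L:\ a\mapsto a,\ b\mapsto(2,1,0),\ c\mapsto g.$$
A gadget moves one vertex of a triangle and keeps two. Two gadgets in succession, moving first $a$ to $g$ and then $b$ to $(0,1,2)$, will give $T$.

**Step 1: the points needed, (Φ1)–(Φ3).** Their purpose is to provide the target vertices and sample points that fix the constants $\alpha$.

(Φ1) consists of (2) and the equations for $m_0,m_1,m_2$.

(Φ2) Points $s,b',j_0,j$ with
$$s\le m_0\vee m_1,\ s\le m_2\vee c;\quad b'\le b\vee c,\ s\le a\vee b';\quad j_0\le m_2\vee m_0,\ j_0\le g\vee b;\quad j\le g\vee b',\ j\le m_0\vee s.$$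
These force the following.

* $s=[1:1:2]$: compare $(\mu,\lambda,\lambda+\mu)$ with $(\alpha,\alpha,\beta)$.
* $b'=[0:1:2]$, from $s\le a\vee b'$.
* $j_0=[1:2:1]$: compare $(\lambda,\lambda+\mu,\mu)$ with $(\alpha,\alpha+\beta,\alpha)$.
* $j=[1:2:3]$: compare $(\alpha,\alpha+\beta,\alpha+2\beta)$ with $\lambda m_0+\mu s=(\mu,\lambda+\mu,\lambda+2\mu)$; so $\alpha=\mu$, $\beta=\lambda$, and then $\mu+2\lambda=\lambda+2\mu$, so $\lambda=\mu$.

From now on $b'$ has the vector $(0,1,2)$.

(Φ3) The mirror images under $\sigma$, which exchanges $a\leftrightarrow c$ and $m_0\leftrightarrow m_2$ and fixes $b,g,m_1,j_0$: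
$$s^*\le m_2\vee m_1,\ s^*\le m_0\vee a;\quad b^*\le a\vee b,\ s^*\le c\vee b^*;\quad j^*\le g\vee b^*,\ j^*\le m_2\vee s^*.$$
They force $s^*=[2:1:1]$, $b^*=[2:1:0]$, $j^*=[3:2:1]$. The point $b^*$ has the vector $(2,1,0)$.

**Step 2: calibrated gadgets, (Φ4).** These equations make the maps $T$ and $L$ available. Take four gadgets with relations $R_1,\dots,R_4$ for
$$(v_0,v_1,v_2;w_0)=(a,b,c;g),\quad(b,g,c;b'),\quad(c,b,a;g),\quad(b,g,a;b^*),$$
each with its own $z,q,q'$, together with $R_1(m_1,s)$, $R_2(j_0,j)$, $R_3(m_1,s^*)$, $R_4(j_0,j^*)$. As vectors, $m_1=a+c$, $s=g+c$, $j_0=b+g$, $j=b'+g$, and mirror images, so these points lie in the required triangles.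

By Lemma 13, $R_1$ describes $M_1:x_0a+x_1b+x_2c\mapsto\alpha x_0g+x_1b+x_2c$. It sends $m_1=a+c$ to $\alpha g+c=(\alpha,\alpha,\alpha+1)$, which must be proportional to $(1,1,2)$. So $\alpha=1$. Next, $R_2$ describes $M_2:x_0b+x_1g+x_2c\mapsto\alpha x_0b'+x_1g+x_2c$. It sends $j_0=b+g$ to $\alpha b'+g=(1,1+\alpha,1+2\alpha)$, which must be proportional to $(1,2,3)$. So $\alpha=1$. Hence $M_2M_1$ is induced by $a\mapsto g$, $b\mapsto b'$, $c\mapsto c$, that is, by $T$. Mirroring, $R_3$ and $R_4$ have $\alpha=1$ too (from $\alpha g+a=(\alpha+1,\alpha,\alpha)$ against $(2,1,1)$ and $\alpha b^*+g=(1+2\alpha,1+\alpha,1)$ against $(3,2,1)$), and $M_4M_3$ is induced by $L$. Also $b'\vee g\vee c=T(\Delta)$ and $b^*\vee g\vee a=L(\Delta)$.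

**Step 3: the closure conditions, (Φ5).** They say (5) in the lattice. Take sets $X\le\Delta$, $X_1\le g\vee b\vee c$, $X_2\le b'\vee g\vee c$, $X_3\le g\vee b\vee a$, $X_4\le b^*\vee g\vee a$ with
$$R_1(X,X_1),\quad R_2(X_1,X_2),\quad X\wedge(b'\vee g\vee c)\le X_2,$$
$$R_3(X,X_3),\quad R_4(X_3,X_4),\quad X\wedge(b^*\vee g\vee a)\le X_4 .$$
By Step 2, $X_1=M_1(X)$, $X_2=T(X)$, $X_3=M_3(X)$, $X_4=L(X)$. So (Φ5) says exactly that $X\subseteq\Delta$ is convex and satisfies (5), with $X_1,\dots,X_4$ determined by $X$.

**Step 4: a value on the conic, (Φ6) and (Φ7).** We demand that some value be carried by $X$ while $1$ is not. (Φ6) consists of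
$$p\le a\vee b,\quad p\wedge a=p\wedge b=0,\quad\delta\le p\vee c,\quad\delta\le a\vee m_0,\quad\rho\le a\vee c,\quad\delta\le\rho\vee b,$$
$$f\le m_2\vee c,\quad f\le\rho\vee b,\quad l\le b\vee c,\quad f\le a\vee l,\quad\tau\le p\vee c,\quad\tau\le a\vee l .$$
By Lemma 4(b) and (d), the latter with $x=y$, we have $p=[1:\vartheta:0]$ with $\vartheta=\mathrm{val}(p)>0$, and $\tau=[1:\vartheta:\vartheta^2]=[\nu(\vartheta)]$. (Φ7) consists of $\tau\le X$ and $g\wedge X=0$.

Let $\Phi$ be the union of (Φ1)–(Φ7). It does not mention $\mathbb F$.

**Step 5: no solution in $\mathbf{Co}(\mathbb Q^n)$.** This is Euclid's algorithm. In a solution with singletons for the point variables, $\vartheta$ is a positive rational and $[\nu(\vartheta)]=\tau\in X$. But $X$ satisfies (5) and $g\notin X$, so Lemma 12(i) says $[\nu(\vartheta)]\notin X$, a contradiction.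

**Step 6: a solution in $\mathbf{Co}(K^n)$, $K=\mathbb Q(t)$, $0<t\notin\mathbb Q$.** We fill in all variables. Choose affinely independent $a,b,c\in K^n$, a point $g$ interior to $\Delta$, and the forced points of (Φ1)–(Φ3) and (Φ6) with $p=[1:t:0]$ and $\tau=[\nu(t)]$. They exist; for (Φ2) note that, as vectors, $s=m_0+m_1=m_2+2c=a+b'$, $j_0=m_2+m_0=g+b$, $j=g+b'=m_0+s$, and mirror for (Φ3). The triples $(a,b,c)$, $(b,g,c)$, $(c,b,a)$, $(b,g,a)$ are affinely independent, and so are $(g,b,c)$, $(b',g,c)$, $(g,b,a)$, $(b^*,g,a)$. By Lemma 13(ii), where $n\ge3$ is used, choose gadgets with all $\alpha=1$. Then (Φ4) holds. Put $X=X_K$ from Lemma 12(ii), $X_1=M_1(X)$, $X_2=T(X)$, $X_3=M_3(X)$, $X_4=L(X)$. These sets are convex, since the maps are induced by injective linear maps and carry segments onto segments. By Lemma 12(ii), (5) holds, hence (Φ5), and $g\notin X$. Finally $\tau=[\nu(t)]\in X$ because $t\notin\mathbb Q$. So (Φ7) holds.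

By Proposition 11 the universal sentence $\Upsilon_n:=\upsilon(\Phi,n)$ holds in $\mathbf{Co}(\mathbb Q^n)$ and fails in $\mathbf{Co}(\mathbb F^n)$ for every $\mathbb F\ne\mathbb Q$. This is part 3, and the proof of Theorem 1 is complete. $\blacksquare$
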